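\title{Two edge-lengths suffice for degenerate drawings of outerplanar graphs}

\begin{abstract}
A degenerate drawing of a graph places its vertices at distinct points of the plane, with no condition on how the straight edges meet. We show that every outerplanar graph has a degenerate drawing with at most two distinct edge-lengths, which answers a question from a paper of Alon and Feldheim; the fan $K_1+P_7$ shows that two lengths are needed. The vertices are first placed at distinct polynomials in $\mathbb{Z}[x]$, along strips of rhombi whose directions are chosen by a parity rule, and then a transcendental number of modulus one is substituted for $x$. Any two lengths with transcendental ratio work, and so do suitable integer lengths with vertices in $\mathbb{Z}^2$, but not every ratio works. We also show that one length suffices for outerplanar graphs with at most seven vertices.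
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite and simple, and the plane is identified with $\mathbb{C}$. A \emph{degenerate drawing} of a graph $G$ is a map from the vertices of $G$ to distinct points of the plane. The image of an edge is the open segment between the images of its ends, and the length of this segment is the \emph{edge-length}. Nothing is required of the segments: they may cross, overlap, or pass through the images of other vertices. The \emph{degenerate distance-number} of $G$ is the minimum number of distinct edge-lengths in a degenerate drawing of $G$. It measures how few distances can be prescribed along the edges before two vertices are forced onto the same point.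

The number is $0$ only for graphs without edges, and it does not increase when edges or vertices are deleted. It is at most $1$ for a forest: add the vertices one at a time, each with at most one earlier neighbor, and put each at an unused point of the unit circle around that neighbor. Triangles take this freedom away. With a single length every triangle is equilateral, a second triangle on the same edge is the mirror image of the first, and six triangles around a vertex close up. So the \emph{fan} $K_1+P_7$, where $K_1+P_D$ denotes a vertex joined to all vertices of a path with $D$ vertices, cannot be drawn with one length (Lemma~\ref{lem:fan}).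

A graph is \emph{outerplanar} if it can be embedded in the plane without crossings so that all vertices lie on the boundary of the unbounded face. Fans are outerplanar. It is known that every outerplanar graph has degenerate distance-number at most $3$; indeed, for almost every triple $a,b,c\in(0,1)$, every outerplanar graph has a degenerate drawing that uses only the edge-lengths $a,b,c$. The following question is posed in the paper of Alon and Feldheim~\cite{AF}.

\begin{quote}
\emph{Does every outerplanar graph have a degenerate drawing with at most two distinct edge-lengths, or is there an outerplanar graph whose degenerate distance-number is exactly three?}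
\end{quote}

There are reasons to guess either way. The hardest outerplanar graphs are triangulated polygons, which grow by gluing triangles onto edges. With two lengths each new vertex has at most eight possible positions, the intersections of two circles around one end of the edge with two circles around the other, and up to scaling there is one parameter, the ratio of the lengths. Some patterns of triangles close up for every value of the ratio (Example~\ref{ex:fan} shows one), and a large polygon might be unable to avoid them all. On the other hand, if the positions depend polynomially on a parameter, then a coincidence of two vertices is a polynomial equation, which holds either identically or for finitely many values only. It is then enough to avoid the identities, and this is a combinatorial task. The second view is the right one. For a complex number $v$ let $\mathbb{Z}[v]=\{p(v):p\in\mathbb{Z}[x]\}$.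

\begin{theorem}\label{thm:main}
Let $v$ be a transcendental complex number with $|v|=1$. Every outerplanar graph has a degenerate drawing, with vertices in $\mathbb{Z}[v]\subset\mathbb{C}$, in which every edge has length $1$ or $|1-v|$. Hence the maximum degenerate distance-number of an outerplanar graph is exactly $2$; it is attained by $K_1+P_7$.
\end{theorem}

The second theorem says more about which two lengths can be used, and shows that $K_1+P_7$ is a smallest example that needs both.

\begin{theorem}\label{thm:more}
\leavevmode
\begin{enumerate}
\item[(i)] If $a,b>0$ and $a/b$ is transcendental, then every outerplanar graph has a degenerate drawing with all edge-lengths in $\{a,b\}$. For a fixed outerplanar graph $G$ this holds for all but finitely many ratios $a/b\in(0,2)$.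
\item[(ii)] Every outerplanar graph has a degenerate drawing with vertices in $\mathbb{Z}^2$ and at most two edge-lengths, both integers.
\item[(iii)] If $r=2\sin(\theta/2)<\frac12$ with $\theta\in\pi\mathbb{Q}$ and $\theta\in(0,\pi)$, then some outerplanar graph has no degenerate drawing with edge-lengths in $\{1,r\}$.
\item[(iv)] Every outerplanar graph with at most $7$ vertices has degenerate distance-number at most $1$, so $8$ is the least number of vertices of an outerplanar graph with degenerate distance-number $2$.
\end{enumerate}
\end{theorem}

The pairs $(a,b)$ with algebraic ratio lie on countably many lines, so by part~(i) almost every pair of lengths serves all outerplanar graphs at once.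

Section~\ref{sec:polygons} reduces the problem to triangulated polygons. Section~\ref{sec:idea} explains the drawing rule and runs it on $K_1+P_7$. Sections~\ref{sec:ladders} and~\ref{sec:embedding} prove that the rule never puts two vertices on the same polynomial, which gives Theorem~\ref{thm:main}. Parts (i)--(iii) of Theorem~\ref{thm:more} are proved in Section~\ref{sec:ratios}, and part (iv) in Section~\ref{sec:small}.

\section{Triangulated polygons}\label{sec:polygons}

A graph with at most two vertices can be drawn at the points $0$ and $1$, or at $0$ and $a$ in Theorem~\ref{thm:more}(i), and so satisfies every assertion of both theorems about the existence of drawings. From now on graphs have $n\ge3$ vertices.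

A \emph{triangulated polygon} is the graph formed by the $n$ \emph{sides} of a convex $n$-gon together with $n-3$ pairwise non-crossing \emph{diagonals}. The diagonals cut the polygon into $n-2$ \emph{triangles}; a side lies in one triangle and a diagonal in exactly two. The \emph{dual graph} has the triangles as vertices, two of them adjacent when they share a diagonal. It is connected, with $n-2$ vertices and $n-3$ edges, so it is a tree. We use the standard fact that the triangulated polygons are the maximal outerplanar graphs: every outerplanar graph with $n\ge3$ vertices is a spanning subgraph of a triangulated polygon with $n$ vertices. A drawing of the polygon restricts to a drawing of the subgraph, so it suffices to draw triangulated polygons.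

The fan $K_1+P_D$ $(D\ge2)$ with center $c$ and path $p_1\dots p_D$ is the triangulated polygon with boundary $cp_1\dots p_D$ and diagonals $cp_2,\dots,cp_{D-1}$. It gives the lower bound in Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:fan}
The fan $K_1+P_7$ has no degenerate drawing with a single edge-length.
\end{lemma}

\begin{proof}
Suppose it has one. Scale and translate so that the length is $1$ and the center is at $0$, and write $p_k$ also for the image of $p_k$. Then $|p_k|=1$ and $|p_{k+1}-p_k|=1$, so $p_{k+1}=\omega^{\pm1}p_k$ with $\omega=e^{\mathrm{i}\pi/3}$. Two consecutive signs cannot differ, since that would give $p_{k+2}=p_k$. So all six signs agree, and $p_7=\omega^{\pm6}p_1=p_1$, a contradiction.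
\end{proof}

A triangulated polygon can be built from one side by gluing on one triangle at a time, each time onto an edge that has not been used for gluing before.

\begin{lemma}\label{lem:order}
Let $G$ be a triangulated polygon with $n$ vertices and let $u_1u_2$ be a side. The vertices can be listed as $u_1,\dots,u_n$, and edges $\sigma_3,\dots,\sigma_n$ of $G$ can be chosen, so that
\begin{enumerate}
\item[(a)] $\sigma_3=\{u_1,u_2\}$, and $\sigma_i\subseteq\{u_1,\dots,u_{i-1}\}$ for all $i$;
\item[(b)] the edges $\sigma_3,\dots,\sigma_n$ are distinct;
\item[(c)] the edges of $G$ are $u_1u_2$ and the pairs that join $u_i$ to an end of $\sigma_i$, for $3\le i\le n$.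
\end{enumerate}
\end{lemma}

\begin{proof}
Root the dual tree at the triangle $\Delta_3$ that contains $u_1u_2$, and list the triangles as $\Delta_3,\dots,\Delta_n$ so that each comes after its parent. Let $\sigma_3=\{u_1,u_2\}$, and for $i>3$ let $\sigma_i$ be the diagonal shared by $\Delta_i$ and its parent. Let $u_i$ be the vertex of $\Delta_i$ outside $\sigma_i$.

If $\Delta_k$ is the parent of $\Delta_i$, then $k<i$ and $\sigma_i\subseteq\Delta_k=\sigma_k\cup\{u_k\}$, so (a) follows by induction on $i$. Every vertex of $G$ lies in a triangle, hence occurs in the list $u_1,\dots,u_n$; as the list has $n$ entries, they are distinct. For (b), the map $i\mapsto\sigma_i$ $(i>3)$ assigns to each non-root vertex of the dual tree the tree edge to its parent, so it is injective, and its values are diagonals, while $\sigma_3$ is a side. For (c), an edge of $G$ lies in some $\Delta_i$, so it joins $u_i$ to an end of $\sigma_i$ or equals $\sigma_i$. In the second case either $i=3$ and the edge is $u_1u_2$, or the edge lies in the parent $\Delta_k$ and differs from $\sigma_k$ by (b), so that it joins $u_k$ to an end of $\sigma_k$.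
\end{proof}

We call $\sigma_i$ the \emph{base} of $u_i$.

\begin{remark}\label{rem:K2t}
Property (b) is where outerplanarity enters, and it is also why the construction starts from a side and not from a diagonal. No bounded number of lengths suffices if many vertices may share a base. In a drawing with $k$ lengths, the common neighbors of two vertices lie among the intersections of $k$ circles around one with $k$ circles around the other, so there are at most $2k^2$ of them. Thus the planar graph $K_{2,t}$ needs more than $k$ lengths when $t>2k^2$.
\end{remark}

\section{Isosceles triangles and the drawing rule}\label{sec:idea}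

This section motivates the construction; the proofs in later sections do not depend on it. Let $v=e^{\mathrm{i}\theta}$ with $0<\theta<\pi$, and let $r=|1-v|=2\sin(\theta/2)$. We draw every triangle as a copy of $\{0,1,v\}$, with sides $1,1,r$, starting from the unit edge $\{0,1\}$, and ask where a vertex can go once its base is drawn.

If the base has length $r$, there are two points at distance $1$ from both ends. One is occupied by the third vertex of the parent triangle, so the new vertex must complete the parent triangle to a rhombus. If the base $\{a,b\}$ has length $1$, we rotate one end, through the angle $\pm\theta$, about the other end, the \emph{pivot}. The four positions are $a+v^{\pm1}(b-a)$ and $b+v^{\pm1}(a-b)$. We give up the two with exponent $-1$. Then all positions are polynomials in $v$ with integer coefficients, and every edge is a vector $\pm v^m$ or $\pm(v^m-v^{m+1})$. For transcendental $v$ two positions coincide only if the polynomials are equal, so we may replace $v$ by an indeterminate $x$ and work in $\mathbb{Z}[x]$.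

Little freedom is left. Take the pivot $a$ on a base with $b-a=\pm x^m$, and let $y=x(b-a)$. The new vertex is $a+y$. The vertex over $\{b,a+y\}$ is the fourth corner $b+y$ of the rhombus. Over the unit edge $\{a+y,b+y\}$ the pivot $b+y$ would give $(b+y)-y=b$, which is occupied, so the pivot is $a+y$ and the new vertex is $a+2y$. Continuing, we obtain a ladder of rhombi in the direction $y$ (Figure~\ref{fig:ladder} below). The two long sides of this ladder consist of edges $\{p,p+x^{m+1}\}$, and each such edge starts a new ladder. The only choice is the pivot on the first edge of a ladder, and it decides whether the ladder over $\{p,p+x^m\}$ runs in the direction $+x^{m+1}$ (pivot $p$) or $-x^{m+1}$ (pivot $p+x^m$).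

The danger is visible at a vertex $h$ where two edges $\{h-x^m,h\}$ and $\{h,h+x^m\}$ meet. If the ladders over them run in the same direction $y$, both contain $h+y$. So the directions must alternate along a line of such edges, and the coefficient of $x^m$, which changes by one from vertex to vertex, tells us how:
\begin{quote}
\emph{on a base with difference $\pm x^m$, take as pivot the end whose coefficient of $x^m$ is even.}
\end{quote}

\begin{example}\label{ex:fan}
Build $K_1+P_7$ from the side $p_3p_4$, with $p_3=0$ and $p_4=1$. The rule gives, in turn,
\[
\begin{array}{lll}
c=x \ \text{ over } \{0,1\}, & p_5=1+x \ \text{ over } \{1,x\}, & p_6=2x \ \text{ over } \{x,1+x\},\\[2pt]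
p_2=x^2 \ \text{ over } \{0,x\}, & p_1=x+x^2 \ \text{ over } \{x,x^2\}, &
\end{array}
\]
where $p_5$ and $p_1$ complete rhombi and the pivots for $c,p_6,p_2$ are $0,x,0$. It remains to place $p_7$ over $\{c,p_6\}=\{x,2x\}$. So far every pivot has been the end $p$ of a base $\{p,p+x^m\}$. Doing the same again gives $x+x\cdot x=p_1$, a collision for every value of $\theta$: the six angles at $c$ are then $\theta$ twice and $(\pi-\theta)/2$ four times, and they add up to $2\pi$. The parity rule takes the pivot $2x$ instead and gives $p_7=2x-x^2$. The eight polynomials are now distinct (Figure~\ref{fig:fan}).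

The last triangle folds back over the earlier ones, so the construction uses the freedom of degenerate drawings. In fact $r^2=(1-v)(1-v^{-1})=-(1-v)^2/v$, so $2v-v^2=1+r^2v$, and for $r<1$ the edge $p_4p_5$ from $1$ to $1+v$ passes through $p_7$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.2]
\coordinate (c) at (0.643,0.766); \coordinate (p1) at (0.469,1.751);
\coordinate (p2) at (-0.174,0.985); \coordinate (p3) at (0,0);
\coordinate (p4) at (1,0); \coordinate (p5) at (1.643,0.766);
\coordinate (p6) at (1.286,1.532); \coordinate (p7) at (1.459,0.547);
\draw (c)--(p1)--(p2)--(p3)--(p4)--(p5)--(c)--(p6)--(p7) (c)--(p3);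
\draw[dashed] (p2)--(c)--(p4) (c)--(p7) (p5)--(p6);
\draw[dotted,thick] (p6)--(p1);
\foreach \q in {c,p1,p2,p3,p4,p5,p6,p7} \fill (\q) circle (0.025);
\node[above] at (p1) {$p_1=x+x^2$}; \node[left] at (p2) {$p_2=x^2$};
\node[below] at (p3) {$p_3=0$}; \node[below] at (p4) {$p_4=1$};
\node[right] at (p5) {$p_5=1+x$}; \node[right] at (p6) {$p_6=2x$};
\node[below right] at (p7) {$p_7=2x-x^2$}; \node at (0.4,1.0) {$c=x$};
\end{tikzpicture}
\caption{The fan $K_1+P_7$ with center $c$, drawn at polynomial positions evaluated at $x=v=e^{\mathrm{i}\theta}$, $\theta=50^\circ$. Solid edges have length $1$ and dashed edges have length $|1-v|$. The dotted segment is not an edge: it shows the triangle on $cp_6$ that would put $p_7$ on top of $p_1$.}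
\label{fig:fan}
\end{figure}

The example shows that the rule avoids one collision. To show that it avoids all of them, we describe all ladders at once and prove that a polynomial determines the ladder that produced it.

\section{Ladders in $\mathbb{Z}[x]$}\label{sec:ladders}

For $p\in\mathbb{Z}[x]$ let $[x^m]p$ be the coefficient of $x^m$ in $p$, and let $\|p\|_1$ be the sum of the absolute values of the coefficients. The zero polynomial has degree $-\infty$.

\begin{definition}\label{def:ladder}
Let $m\ge0$. An \emph{edge of level $m$} is a pair $e=\{a,b\}$ of polynomials of degree at most $m$ with $b-a=\pm x^m$. Exactly one of $[x^m]a$, $[x^m]b$ is even, and we name the ends so that $[x^m]a$ is even. Write $b-a=sx^m$ with $s=\pm1$ and let $y=x(b-a)=sx^{m+1}$. The \emph{ladder over $e$} is the sequence of polynomials $z_k=z_k(e)$, $k\ge0$, given by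
\[
z_0=a,\qquad z_1=b,\qquad z_{k+2}=z_k+y .
\]
The terms $z_k$ with $k\ge2$ are the \emph{new vertices} of the ladder.
\end{definition}

Three consecutive terms form a triangle of the kind used in Section~\ref{sec:idea}. Since $z_{2j}=a+jy$ and $z_{2j+1}=b+jy$,
\begin{equation}\label{eq:diff}
z_{2j+1}-z_{2j}=sx^m,\qquad z_{2j+1}-z_{2j+2}=s(x^m-x^{m+1}),\qquad z_{k+2}-z_k=sx^{m+1}.
\end{equation}
The pairs $\{z_k,z_{k+2}\}$ are called \emph{rails}. Both ends of a rail have degree at most $m+1$, so a rail is an edge of level $m+1$ and carries a ladder of its own.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]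
\foreach \n in {0,1,2,3} \draw (\n,0)--++(0.342,-0.94);
\foreach \n in {1,2,3} \draw[dashed] (\n,0)--++(-0.658,-0.94);
\draw[very thick] (0,0)--(3.5,0) (0.342,-0.94)--(3.842,-0.94);
\foreach \n/\p/\q in {1/2/3,2/4/5,3/6/7}{
  \node[above] at (\n,0) {$z_{\p}$};
  \node[below] at ({\n+0.342},-0.94) {$z_{\q}$};}
\foreach \n in {0,1,2,3}{
  \fill (\n,0) circle (0.035); \fill ({\n+0.342},-0.94) circle (0.035);}
\node[above] at (0,0) {$z_0=a$}; \node[below] at (0.342,-0.94) {$z_1=b$};
\node[left] at (0.17,-0.5) {$e$}; \node at (4.1,-0.47) {$\cdots$};
\end{tikzpicture}
\caption{The ladder $z_0,z_1,z_2,\dots$ over an edge $e=\{a,b\}$ with $b-a=\pm x^m$, after substituting a unit complex number $v$ for $x$. It advances by $z_{k+2}-z_k=x(b-a)$. Thin solid edges and thick edges (the rails) have length $1$; dashed edges have length $|1-v|$. Each $z_k$ with $k\ge2$ is glued onto the pair $\{z_{k-2},z_{k-1}\}$.}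
\label{fig:ladder}
\end{figure}

The next lemma is the heart of the proof. A new vertex has higher degree than the edge $e$ under its ladder, so its leading term records the level, the direction and the distance traveled, and deleting it returns an end of $e$. Two edges of level $m$ contain this end, and the parity rule tells them apart.

\begin{lemma}\label{lem:unique}
Every new vertex of a ladder over an edge of level $m$ has degree $m+1$. Every nonconstant $z\in\mathbb{Z}[x]$ equals $z_k(e)$ for exactly one pair $(e,k)$ with $k\ge2$.
\end{lemma}

\begin{proof}
Let $e$ have level $m$ and write $k=2j+\varepsilon$ with $j\ge1$ and $\varepsilon\in\{0,1\}$. Then $z_k(e)=z_\varepsilon(e)+js\,x^{m+1}$ with $\deg z_\varepsilon(e)\le m$, which gives the first assertion.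

Let $z$ be nonconstant, and write $z=h+\lambda x^{m+1}$ with $\lambda\ne0$, $m\ge0$ and $\deg h\le m$. By the first paragraph, $z=z_{2j+\varepsilon}(e)$ with $j\ge1$ holds if and only if $e$ has level $m$, $js=\lambda$ and $z_\varepsilon(e)=h$. These conditions force $j=|\lambda|$ and $s=\operatorname{sign}\lambda$. If $[x^m]h$ is even, then $h$ must be the end $a$, so $\varepsilon=0$ and $e=\{h,h+sx^m\}$. If $[x^m]h$ is odd, then $h$ must be the end $b$, so $\varepsilon=1$ and $e=\{h-sx^m,h\}$. In either case the pair $e$ so obtained is an edge of level $m$ with $b-a=sx^m$ and $z_\varepsilon(e)=h$. So there is exactly one solution.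
\end{proof}

By Lemma~\ref{lem:unique} we may define, for nonconstant $z=z_k(e)$ with $k\ge2$, the \emph{base} of $z$ as the pair
\[
\beta(z)=\{z_{k-2}(e),\,z_{k-1}(e)\}.
\]
Let $\mathcal{B}$ be the set of all pairs $\beta(z)$, that is, of all pairs of consecutive terms of ladders. A pair in $\mathcal{B}$ is one onto which a triangle can be glued. What makes the gluing continue forever is that both edges created by a gluing are again in $\mathcal{B}$.

\begin{lemma}\label{lem:base}
\leavevmode
\begin{enumerate}
\item[(a)] Every edge of any level belongs to $\mathcal{B}$; in particular $\{0,1\}\in\mathcal{B}$.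
\item[(b)] If $z$ is nonconstant and $p\in\beta(z)$, then $\{p,z\}\in\mathcal{B}$.
\item[(c)] The ends of a pair in $\mathcal{B}$ differ by $\pm x^m$ or by $\pm(x^m-x^{m+1})$ for some $m\ge0$.
\item[(d)] If $z$ is nonconstant, then $\beta(z)$ has an end $p$ with $\|z\|_1\le\|p\|_1+1$, and a nonzero end $q$ with $\deg z\le\deg q+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An edge $e$ of level $m$ equals $\{z_0(e),z_1(e)\}=\beta(z_2(e))$, and $\{0,1\}$ has level $0$.

(b) Let $z=z_k(e)$ with $k\ge2$. If $p=z_{k-1}(e)$, then $\{p,z\}=\beta(z_{k+1}(e))$. If $p=z_{k-2}(e)$, then $\{p,z\}$ is a rail, hence an edge of the next level, and (a) applies.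

(c) These are the first two equations in \eqref{eq:diff}.

(d) Let $z=z_k(e)$ with $e$ of level $m$, so $\deg z=m+1$. Take $p=z_{k-2}(e)=z-sx^{m+1}$. Let $q$ be the one of $z_{k-2}(e),z_{k-1}(e)$ with odd index. Then $[x^m]q=[x^m]b$ is odd, hence nonzero, and so $\deg q\ge m$.
\end{proof}

\begin{remark}\label{rem:injective}
The map $\beta$ is injective, although we shall not need this. From a pair $\{z_k(e),z_{k+1}(e)\}$ one reads off the level $m$ as the lowest exponent in the difference of the ends, the edge $e$ by deleting the terms in $x^{m+1}$, and $k$ as the sum of the absolute values of the two deleted coefficients.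
\end{remark}

\section{Placing the vertices at polynomials}\label{sec:embedding}

We now match the bases $\sigma_i$ of a triangulated polygon with the bases $\beta(z)$ in $\mathbb{Z}[x]$. The bounds in part (c) below are needed only for Theorem~\ref{thm:more}(ii).

\begin{proposition}\label{prop:embed}
Let $G$ be an outerplanar graph with $n\ge3$ vertices. There is a map $f\colon V(G)\to\mathbb{Z}[x]$ such that
\begin{enumerate}
\item[(a)] $f$ is injective;
\item[(b)] for every edge $uu'$ of $G$, the difference $f(u)-f(u')$ is $\pm x^m$ or $\pm(x^m-x^{m+1})$ for some $m\ge0$;
\item[(c)] $\deg f(u)\le n-2$ and $\|f(u)-f(u')\|_1\le 2n-3$ for all vertices $u\ne u'$.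
\end{enumerate}
\end{proposition}

\begin{proof}
We may assume that $G$ is a triangulated polygon. Take $u_1,\dots,u_n$ and $\sigma_3,\dots,\sigma_n$ as in Lemma~\ref{lem:order}. Put $f(u_1)=0$ and $f(u_2)=1$. We define $f(u_i)$ for $i=3,\dots,n$ in turn, maintaining the following for $V_i=\{u_1,\dots,u_i\}$: the map $f$ is injective on $V_i$; it maps every edge of $G$ inside $V_i$ to a pair in $\mathcal{B}$; and for $3\le k\le i$ the polynomial $f(u_k)$ is nonconstant with $\beta(f(u_k))=f(\sigma_k)$. For $i=2$ this holds by Lemma~\ref{lem:base}(a).

Let $i\ge3$. The base $\sigma_i$ is an edge of $G$ inside $V_{i-1}$, so $f(\sigma_i)\in\mathcal{B}$. Let $f(u_i)$ be a nonconstant polynomial $z$ with $\beta(z)=f(\sigma_i)$.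

\emph{Edges.} By Lemma~\ref{lem:order}(a),(c), an edge $u_lu_k$ of $G$ with $l<k$ and $k\ge3$ joins $u_k$ to an end of $\sigma_k$. So the edges inside $V_i$ that are not inside $V_{i-1}$ join $u_i$ to the ends of $\sigma_i$, and their images lie in $\mathcal{B}$ by Lemma~\ref{lem:base}(b).

\emph{Injectivity.} Since $z$ is nonconstant, it differs from $f(u_1)$ and $f(u_2)$. Suppose $z=f(u_k)$ with $3\le k<i$. Then $f(\sigma_k)=\beta(z)=f(\sigma_i)$. Both $\sigma_k$ and $\sigma_i$ lie in $V_{i-1}$, where $f$ is injective, so $\sigma_k=\sigma_i$, contrary to Lemma~\ref{lem:order}(b).

This proves (a), and (b) follows from Lemma~\ref{lem:base}(c). For (c) we show by induction that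
\[
\|f(u_i)\|_1\le i-1\quad(i\ge1),\qquad \deg f(u_i)\le i-2\quad(i\ge2).
\]
Both hold for $i\le2$. For $i\ge3$ the ends of $\beta(f(u_i))=f(\sigma_i)$ are values $f(u_l)$ with $l\le i-1$. By Lemma~\ref{lem:base}(d), $\|f(u_i)\|_1\le(i-2)+1$; also the end $q$ there is nonzero, so it has $2\le l\le i-1$, and $\deg f(u_i)\le(i-3)+1$. Finally $\|f(u_i)-f(u_l)\|_1\le(n-1)+(n-2)$ for $i\ne l$.
\end{proof}

Substituting a number for $x$ turns $f$ into a drawing. The modulus of the number controls the lengths, and its arithmetic nature controls injectivity.

\begin{corollary}\label{cor:eval}
Let $G$ and $f$ be as in Proposition~\ref{prop:embed}, and let $v\in\mathbb{C}$ with $|v|=1$ be a root of none of the nonzero polynomials $f(u)-f(u')$, $u\ne u'$. Then $u\mapsto f(u)(v)$ is a degenerate drawing of $G$ with vertices in $\mathbb{Z}[v]$ and all edge-lengths in $\{1,|1-v|\}$.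
\end{corollary}

\begin{proof}
The images are distinct by the assumption on $v$, and the lengths are $|v^m|=1$ and $|v^m-v^{m+1}|=|1-v|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A transcendental number is a root of no nonzero polynomial in $\mathbb{Z}[x]$, so Corollary~\ref{cor:eval} gives the drawing. The algebraic numbers are countable and the unit circle is not, so a transcendental $v$ with $|v|=1$ exists, and every outerplanar graph has degenerate distance-number at most $2$. By Lemma~\ref{lem:fan}, the number is exactly $2$ for $K_1+P_7$.
\end{proof}

Some condition on $v$ is necessary: for $v=e^{\mathrm{i}\pi/3}$ we have $|1-v|=1$, and Lemma~\ref{lem:fan} excludes a drawing of $K_1+P_7$.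

\section{The ratio of the two lengths}\label{sec:ratios}

\subsection*{Transcendental ratios}

As $\theta$ runs through $(0,\pi)$, the number $r=|1-e^{\mathrm{i}\theta}|=2\sin(\theta/2)$ runs through $(0,2)$. So every $r\in(0,2)$ is $|1-v|$ for some $v$ with $|v|=1$, and then
\begin{equation}\label{eq:r}
r^2=(1-v)(1-\bar v)=2-v-v^{-1}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:more}(i)]
Let $a/b$ be transcendental. Then so is $b/a$, and if $a/b\ge2$ then $b/a<2$; so after exchanging $a$ and $b$ if necessary, $r=a/b\in(0,2)$. Choose $v$ with $|v|=1$ and $|1-v|=r$. If $v$ were algebraic, then $r^2$ would be algebraic by \eqref{eq:r}, since the algebraic numbers form a field, and hence so would $r$. So $v$ is transcendental. Scale the drawing of Theorem~\ref{thm:main} by $b$; the lengths become $b$ and $br=a$.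

Now fix $G$ and $f$ as in Proposition~\ref{prop:embed}. The finitely many nonzero polynomials $f(u)-f(u')$ have a finite set $R$ of roots. If $r=a/b\in(0,2)$ is not one of the numbers $|1-\zeta|$ with $\zeta\in R$, choose $v$ with $|v|=1$ and $|1-v|=r$. Then $v\notin R$, so Corollary~\ref{cor:eval} applies, and we scale by $b$.
\end{proof}

\subsection*{Integer points and integer lengths}

For a drawing in $\mathbb{Z}^2=\mathbb{Z}[\mathrm{i}]$ we want $v$ to have rational coordinates and $|1-v|$ to be rational. For a Gaussian integer $w\neq0$, the number $v=w/\bar w$ is a rational point of the unit circle and $|1-v|=2|\operatorname{Im}w|/|w|$. This is rational when $|w|$ is an integer, which we arrange by taking $w$ to be a square. Such a $v$ is algebraic, so injectivity needs a new argument: we make the denominator of $v$ so large that no integer polynomial with small coefficients vanishes at $v$.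

Recall two facts. Every polynomial in $\mathbb{Q}[x]$ that vanishes at an algebraic number $v$ is a multiple, in $\mathbb{Q}[x]$, of the minimal polynomial of $v$. And by Gauss's lemma, if $F\in\mathbb{Z}[x]$ is \emph{primitive}, meaning that its coefficients have greatest common divisor $1$, and $F$ divides $p\in\mathbb{Z}[x]$ in $\mathbb{Q}[x]$, then $p/F\in\mathbb{Z}[x]$.

\begin{proof}[Proof of Theorem~\ref{thm:more}(ii)]
Let $G$ have $n\ge3$ vertices and take $f$ as in Proposition~\ref{prop:embed}. Choose an even integer $g\ge2$ with $N:=(g^2+1)^2>2n-3$. Let
\[
w=(g+\mathrm{i})^2=A+B\mathrm{i},\qquad A=g^2-1,\quad B=2g,\qquad v=\frac{w}{\bar w}=\frac{w^2}{N}.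
\]
Here $w\bar w=A^2+B^2=N$ and $|v|=1$. Since $g$ is even, $N$ and $A$ are odd; also $A$ is coprime to $g$, so $\gcd(A,B)=1$.

We have $w^2=(A^2-B^2)+2AB\,\mathrm{i}$ with $AB\ne0$, so $v$ is not real, and in particular not rational. It is a root of
\[
F(x)=N(x-v)(x-\bar v)=Nx^2-2(A^2-B^2)x+N,
\]
so $F/N$ is the minimal polynomial of $v$ over $\mathbb{Q}$. The polynomial $F$ is primitive. Indeed, a prime dividing both $N=A^2+B^2$ and $2(A^2-B^2)$ is odd, so it divides $A^2-B^2$, hence $2A^2$ and $2B^2$, hence $A$ and $B$, which is impossible.

By the two facts above, a nonzero $p\in\mathbb{Z}[x]$ with $p(v)=0$ is $F$ times an integer polynomial, so its leading coefficient is a nonzero multiple of $N$ and $\|p\|_1\ge N>2n-3$. By Proposition~\ref{prop:embed}(c), no difference $f(u)-f(u')$ with $u\neq u'$ vanishes at $v$. Corollary~\ref{cor:eval} gives a degenerate drawing with lengths $1$ and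
\[
|1-v|=\frac{|\bar w-w|}{|\bar w|}=\frac{2B}{g^2+1}=\frac{4g}{g^2+1}.
\]
Each $f(u)$ has degree at most $n-2$ and $Nv=w^2\in\mathbb{Z}[\mathrm{i}]$, so $N^{n-2}f(u)(v)\in\mathbb{Z}[\mathrm{i}]$. After scaling by $N^{n-2}$ the vertices are in $\mathbb{Z}^2$, and the lengths are $N^{n-2}$ and $4gN^{n-2}/(g^2+1)$. Both are integers, because $n-2\ge1$ and $g^2+1$ divides $N$.
\end{proof}

For instance, $g=2$ gives $w=3+4\mathrm{i}$, $N=25$, $v=(-7+24\mathrm{i})/25$ and $|1-v|=8/5$, and this choice serves all $n\le13$. The integer lengths must grow with the graph: if $K_1+P_D$ is drawn in $\mathbb{Z}^2$ with lengths at most $M$, all its vertices lie in a square of side $2M$ around the center, so $D<(2M+1)^2$.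

\subsection*{Ratios that fail}

The argument for Lemma~\ref{lem:fan} extends to two lengths whenever all available angles are multiples of one angle $\pi/L$, for then a long fan runs out of directions.

\begin{proof}[Proof of Theorem~\ref{thm:more}(iii)]
Consider three distinct points with pairwise distances in $\{1,r\}$. The distances $1,r,r$ violate the triangle inequality, because $2r<1$; this is the only use of the hypothesis $r<\frac12$. So the distances are $1,1,1$ or $r,r,r$ or $1,1,r$. The first two triangles have angles $\pi/3$. The third has the angle $\theta$ between its unit sides, since $r=2\sin(\theta/2)$, and two angles $(\pi-\theta)/2$. Write $\theta=\pi c/d$ with integers $0<c<d$, and let $L=6d$. Then the three angles are $2d$, $6c$ and $3(d-c)$ times $\pi/L$.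

Take a degenerate drawing of $K_1+P_D$ with lengths in $\{1,r\}$ and center $0$. For each $k$ the points $0,p_k,p_{k+1}$ form one of these triangles, so the arguments of $p_k$ and $p_{k+1}$ differ by a multiple of $\pi/L$. Hence all $p_k$ lie on $2L$ rays from $0$, at distance $1$ or $r$, and $D\le4L$. So $K_1+P_{4L+1}$ has no such drawing.
\end{proof}

\begin{remark}\label{rem:scope}
Call $r>0$ \emph{exceptional} if some outerplanar graph has no degenerate drawing with edge-lengths in $\{1,r\}$. By part (i) every exceptional ratio is algebraic. By part (iii) there are infinitely many, since $\theta=\pi/d$ with $d\ge7$ gives $2\sin(\theta/2)<\theta<\frac12$. We do not classify the algebraic ratios that work for all outerplanar graphs at once.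
\end{remark}

\section{One length for at most seven vertices}\label{sec:small}

With one length a triangulated polygon has, up to isometry, only one candidate drawing: unfold it into the triangular lattice by reflecting across diagonals. We show that a collision in the unfolding requires a chain of at least six triangles.

Let $\omega=e^{\mathrm{i}\pi/3}$, so $\omega^2=\omega-1$, and let $\Lambda=\mathbb{Z}+\mathbb{Z}\omega$. The \emph{lattice triangles} are the translates by $\Lambda$ of $U=\{0,1,\omega\}$, called \emph{up}, and of $-U$, called \emph{down}. Each side of a lattice triangle lies in exactly two lattice triangles, one up and one down. Multiplication by $\omega$ exchanges the two types, since $\omega U=\{0,\omega,\omega-1\}=\omega-U$. The lattice triangles that contain $0$ are $C_a=\{0,\omega^a,\omega^{a+1}\}$ for $a\in\mathbb{Z}/6$, and the other lattice triangle on the side of $C_a$ opposite $0$ is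
\[
D_a=\{\omega^a,\ \omega^{a+1},\ \omega^a+\omega^{a+1}\}.
\]
The six triangles $D_a$ are the points of a six-pointed star around $0$. Their tips $\omega^a+\omega^{a+1}$ are distinct and have modulus $\sqrt3$. Therefore, for $a\ne b$,
\begin{equation}\label{eq:star}
D_a\ne D_b,\qquad |D_a\cap D_b|\le1,\qquad D_a\cap D_b=\emptyset\ \text{ unless } b=a\pm1,
\end{equation}
and $D_{a+1}=\omega D_a$ has the type opposite to that of $D_a$.

\begin{proof}[Proof of Theorem~\ref{thm:more}(iv)]
Let $G$ be a triangulated polygon with $3\le n\le7$ vertices, with the notation of the proof of Lemma~\ref{lem:order}. Map $u_1,u_2,u_3$ to $0,1,\omega$. For $i>3$, the parent of $\Delta_i$ has already been mapped bijectively onto a lattice triangle; map $u_i$ to the third vertex of the other lattice triangle on the image of $\sigma_i$. Then every triangle of $G$ is mapped bijectively onto a lattice triangle, so all edges have length $1$, and two triangles of $G$ that share a diagonal go to the two different lattice triangles on the image of that diagonal.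

Suppose two vertices $u\ne u'$ have the same image, which after a translation is $0$. Among the paths $t_1,\dots,t_k$ in the dual tree with $u\in t_1$ and $u'\in t_k$ take one with $k$ minimal, and let $T_j$ be the image of $t_j$. Then $k\le n-2\le5$, and $k\ge2$ because the map is injective on each triangle. For $1<j<k$ the triangles $t_{j-1}$ and $t_{j+1}$ are attached to different edges of $t_j$, so $T_{j-1}$ and $T_{j+1}$ lie across different sides of $T_j$. Hence
\begin{equation}\label{eq:nb}
T_{j-1}\ne T_{j+1},\quad T_{j-1}\cap T_{j+1}\neq\emptyset,\quad T_{j-1} \text{ and } T_{j+1}\text{ have the same type.}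
\end{equation}
Both $T_1$ and $T_k$ contain $0$, say $T_1=C_a$ and $T_k=C_b$. By minimality $u\notin t_2$, so the diagonal $t_1\cap t_2$ is the edge of $t_1$ opposite $u$, and $T_2=D_a$. In the same way $u'\notin t_{k-1}$ and $T_{k-1}=D_b$. We check each value of $k$.

If $k=2$, then $D_a=T_2=C_b$, but $0\notin D_a$. If $k=3$, then $D_a=T_2=D_b$, so $a=b$ by \eqref{eq:star} and $T_1=T_3$, contrary to \eqref{eq:nb}. If $k=4$, then $T_2=D_a$ and $T_3=D_b$ are different triangles with a common side, contrary to \eqref{eq:star}. If $k=5$, then by \eqref{eq:nb} the triangles $T_2=D_a$ and $T_4=D_b$ are different, intersect, and have the same type; but \eqref{eq:star} gives $b=a\pm1$, and then the types are opposite.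

So the map is injective, and $G$ and all its subgraphs have degenerate distance-number at most $1$. Since $K_1+P_7$ has $8$ vertices and degenerate distance-number $2$ by Theorem~\ref{thm:main}, the least number of vertices is $8$.
\end{proof}

The argument stops at $k=6$, as it must. The six lattice triangles around $\omega$ are, in cyclic order, $C_0$, $D_0$, $\{\omega,1+\omega,2\omega\}$, $\{\omega,2\omega,\omega+\omega^2\}$, $D_1$, $C_1$. This chain starts and ends at $0$, and it is the unfolding of $K_1+P_7$ with the center at $\omega$.

\begin{thebibliography}{1}
\bibitem{AF} Noga Alon and Ohad Noy Feldheim, \emph{Drawing outerplanar graphs}, arXiv:1208.0744 (2012).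
\end{thebibliography}
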